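\title{Volume growth and the integrability of powers of the Green function at infinity}

\begin{abstract}
Let $M$ be a complete non-compact non-parabolic Riemannian manifold with minimal positive Green function $G$. We prove that if the volume of geodesic balls grows at most like $r^{\alpha}(\ln r)^{(\alpha-2)/2}$ with $\alpha>2$, then $G(\cdot,o)^{\alpha/(\alpha-2)}$ is not integrable at infinity; this is a conjecture of Grigor'yan, Sun and Verbitsky. The proof is a lower bound for the integral of $G^\sigma$, $\sigma>1$, over a single annulus in terms of the volume of that annulus. It yields a characterization of the nondecreasing volume bounds $f$ that force $G^\sigma$ to be non-integrable at infinity: they are those with $\int^\infty t^{2\sigma-1}f(t)^{1-\sigma}\,dt=\infty$. We also show that for $0\le\sigma<1$ non-integrability holds with no volume assumption, while for $\sigma=1$ it can fail.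
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $M$ is a connected, complete, non-compact Riemannian manifold without boundary, with Riemannian measure $\mu$, geodesic distance $d$, open balls $B(x,r)=\{y: d(x,y)<r\}$ and Laplace--Beltrami operator $\Delta$. We assume that $M$ is \emph{non-parabolic}, that is, $\Delta$ has a positive finite Green function, and $G(x,y)$ denotes the minimal one; the definitions are recalled in Section~\ref{sec:prelim}. For a fixed pole $o\in M$ we write
\[
G=G(\cdot,o),\qquad \rho=d(\cdot,o),\qquad V(r)=\mu(B(o,r)).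
\]

\subsection{The question}
The function $G$ is the potential of a unit charge at $o$, and up to a constant factor it is the smallest positive superharmonic function near infinity (see \eqref{eq:comparison} below). So $\int_{B(o,1)^c}G^\sigma\,d\mu=\infty$ means that no positive superharmonic function defined outside a compact set belongs to $L^\sigma$ near infinity. We ask which upper bounds on $V$ force this.

In $\mathbb R^N$, $N\ge3$, one has $G(x)=c_N|x|^{2-N}$, and $\int_{|x|\ge1}G^\sigma\,dx$ is a multiple of $\int_1^\infty r^{N-1-(N-2)\sigma}\,dr$. It diverges exactly when $\sigma\le\frac N{N-2}$. At the critical exponent the integrand is $1/r$, and divergence would survive a further factor $1/\ln r$. To see what this room means in terms of volume, take a rotationally symmetric manifold in which the sphere of radius $r$ about $o$ has area $S(r)$. There $V'=S$ and $G=\int_\rho^\infty ds/S(s)$ (Section~\ref{sec:models}). Let $\alpha>2$, $\beta\in\mathbb R$ and $S(r)=r^{\alpha-1}(\ln r)^\beta$ for large $r$. By l'H\^opital's rule, $V(r)\sim\alpha^{-1}r^\alpha(\ln r)^\beta$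 and $G\sim(\alpha-2)^{-1}r^{2-\alpha}(\ln r)^{-\beta}$ on the sphere of radius $r$. Thus $G$ is comparable to $r^2/V(r)$ and $S$ to $V(r)/r$, so that $G^\sigma S$ is comparable to $r^{2\sigma-1}V(r)^{1-\sigma}$. For $\sigma=\frac\alpha{\alpha-2}$ we have $\sigma-1=\frac2{\alpha-2}$ and $\alpha(\sigma-1)=2\sigma$, whence
\begin{equation}\label{eq:exponents}
t^{2\sigma-1}\bigl(t^\alpha(\ln t)^\beta\bigr)^{1-\sigma}=\frac1{t\,(\ln t)^{2\beta/(\alpha-2)}}\qquad\Bigl(\sigma=\frac\alpha{\alpha-2}\Bigr).
\end{equation}
In this family, $\int G^{\alpha/(\alpha-2)}\,d\mu$ diverges at infinity exactly when $\beta\le\frac{\alpha-2}2$. Less volume leaves less room for the flux of $\nabla G$ to spread and should make $G$ larger, so one guesses that the borderline growth, imposed as an upper bound, forces divergence on every manifold. This is Conjecture~2 of Grigor'yan, Sun and Verbitsky \cite{GSV}: \emph{if $\alpha>2$ and, for some $x_0\in M$, some $c>0$ and all large $r$,}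
\begin{equation}\label{eq:log}
\mu(B(x_0,r))\le c\,r^\alpha(\ln r)^{\frac{\alpha-2}2},
\end{equation}
\emph{then $\int_{B(o,1)^c}G(x,o)^{\frac\alpha{\alpha-2}}\,d\mu(x)=\infty$ for every $o\in M$.}

The computation above does not extend as it stands. On a rotationally symmetric manifold the Cauchy--Schwarz inequality $r^2\le\int_r^{2r}S\int_r^{2r}S^{-1}$ does give $G\ge r^2/V(2r)$ on the sphere of radius $r$. But to integrate this bound one needs annuli of volume comparable to $V(2r)$, and \eqref{eq:log} gives no lower bound for volumes. On a general $M$, moreover, $G$ need not be constant on spheres, and we assume neither a curvature bound nor a uniform Harnack inequality to compare its values. Our argument never estimates $G$ pointwise.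

\subsection{Results}
\begin{theorem}\label{thm:conj}
Let $\alpha>2$. If \eqref{eq:log} holds for some $x_0\in M$, then $\int_{B(o,1)^c}G(x,o)^{\alpha/(\alpha-2)}\,d\mu(x)=\infty$ for every $o\in M$.
\end{theorem}

The source of divergence is an estimate on one annulus, valid on every $M$.

\begin{theorem}\label{thm:annulus}
Let $\sigma>1$ and $K_\sigma=\bigl(\tfrac12\min(\sigma-1,1)\bigr)^\sigma$. For every $o\in M$ and $R>0$, with $A_R=\{R\le\rho<4R\}$,
\[
\int_{A_R}G(x,o)^\sigma\,d\mu(x)\ \ge\ K_\sigma\,\frac{R^{2\sigma}}{\mu(A_R)^{\sigma-1}}.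
\]
\end{theorem}

The thinner the annulus, the larger the lower bound: lack of volume is compensated by the size of $G$. In $\mathbb R^N$ both sides are constant multiples of $R^{N-(N-2)\sigma}$. Summation over annuli recovers the integrand found above. For a positive nondecreasing $f$ the function $t^{2\sigma-1}f(t)^{1-\sigma}$ is bounded on compact subintervals of $(0,\infty)$, so the convergence of $\int_a^\infty$ does not depend on $a>0$, and we write $\int^\infty$.

\begin{theorem}\label{thm:integral}
Let $\sigma>1$. For every $o\in M$ and $R_0>0$,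
\[
\int_{B(o,R_0)^c}G(x,o)^\sigma\,d\mu(x)\ \ge\ 2\sigma\,16^{-2\sigma}K_\sigma\int_{4R_0}^\infty\frac{t^{2\sigma-1}}{V(t)^{\sigma-1}}\,dt .
\]
In particular, if $\int^\infty t^{2\sigma-1}V(t)^{1-\sigma}\,dt=\infty$, then $\int_{B(o,1)^c}G(x,o)^\sigma\,d\mu(x)=\infty$.
\end{theorem}

This condition cannot be improved as a condition on a volume bound.

\begin{theorem}\label{thm:sharp}
Let $\sigma>1$ and let $f:(0,\infty)\to(0,\infty)$ be nondecreasing. The following are equivalent.
\begin{enumerate}
\item[(i)] $\int^\infty t^{2\sigma-1}f(t)^{1-\sigma}\,dt=\infty$.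
\item[(ii)] For every complete connected non-compact non-parabolic $M$ and every $o\in M$ with $\mu(B(o,r))\le f(r)$ for all large $r$, one has $\int_{B(o,1)^c}G(x,o)^\sigma\,d\mu(x)=\infty$.
\end{enumerate}
In particular, if $\sigma=\frac\alpha{\alpha-2}$ and $f(r)=r^\alpha(\ln r)^\beta$ for large $r$, then {\rm(ii)} holds if and only if $\beta\le\frac{\alpha-2}2$: the exponent of the logarithm in \eqref{eq:log} is optimal.
\end{theorem}

For $0\le\sigma\le1$ the integral $\int^\infty t^{2\sigma-1}V(t)^{1-\sigma}\,dt$ diverges on every $M$, since $V$ is nondecreasing and $2\sigma-1\ge-1$. An extension of Theorem~\ref{thm:integral} to such $\sigma$ would thus assert divergence unconditionally. This is true for $\sigma<1$ and false for $\sigma=1$.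

\begin{theorem}\label{thm:range}
If $0\le\sigma<1$, then $\int_{B(o,1)^c}G(x,o)^\sigma\,d\mu(x)=\infty$ on every $M$ as above, with no volume assumption. For $\sigma=1$ this fails in general, even though then $\int^\infty t^{2\sigma-1}V(t)^{1-\sigma}\,dt=\int^\infty t\,dt=\infty$. So $\sigma>1$ cannot be relaxed to $\sigma\ge1$ in Theorem~\ref{thm:integral}.
\end{theorem}

Section~\ref{sec:annulus} proves Theorem~\ref{thm:annulus}, first for $\sigma=2$, where the whole idea is visible and already settles the case $\alpha=4$. Section~\ref{sec:sum} deduces Theorems~\ref{thm:integral} and~\ref{thm:conj}. Sections~\ref{sec:sharp} and~\ref{sec:range} prove Theorems~\ref{thm:sharp} and~\ref{thm:range}.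

\section{Standard facts}\label{sec:prelim}

\subsection{Distance and Lipschitz functions}
By the Hopf--Rinow theorem the closed balls $\{\rho\le r\}$ are compact. Since $M$ is connected and not compact, $\rho$ takes every value in $[0,\infty)$. Hence $0<V(r)<\infty$, the spheres $\{\rho=r\}$ are compact and nonempty, and $0<\mu(A_R)<\infty$.

The function $\rho$ is $1$-Lipschitz but in general not smooth, so our cutoff functions are Lipschitz. A locally Lipschitz function $w$ has a gradient almost everywhere; the product rule and the chain rule with $C^1$ functions hold a.e.; if $w$ is $L$-Lipschitz then $|\nabla w|\le L$ a.e.; and $\nabla w=0$ a.e.\ on each level set $\{w=t\}$. If $X$ is a smooth vector field on an open set $U$ and $w$ is locally Lipschitz with compact support in $U$, then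
\begin{equation}\label{eq:parts}
\int_U\langle X,\nabla w\rangle\,d\mu=-\int_U w\operatorname{div}X\,d\mu .
\end{equation}
For smooth $w$ this is the divergence theorem; the general case follows by a partition of unity and mollification in charts.

\subsection{The Green function}
Let $\Omega_1\subset\Omega_2\subset\cdots$ be relatively compact domains with smooth boundary that contain $o$ and exhaust $M$. The Dirichlet Green function $G_n=G_{\Omega_n}(\cdot,o)$ is smooth, positive and harmonic in $\Omega_n\setminus\{o\}$, continuous up to $\partial\Omega_n$, where it vanishes, and satisfies $-\Delta G_n=\delta_o$, meaning that $-\int G_n\Delta\eta\,d\mu=\eta(o)$ for all $\eta\in C_c^\infty(\Omega_n)$. If $\dim M\ge2$, then $G_n(x)\to\infty$ as $x\to o$. The sequence $G_n$ increases. The manifold is non-parabolic when the limit is finite on $M\setminus\{o\}$, a property that depends neither on $o$ nor on the exhaustion, and then $G=\lim G_n$ is the minimal positive Green function. It is smooth, positive and harmonic on $M\setminus\{o\}$, and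 $-\Delta G=\delta_o$ on $M$.

A $C^2$ function $u$ is superharmonic if $\Delta u\le0$. We use the \emph{minimum principle}: if $U\subset M$ is open and relatively compact, and $u\in C^2(U)\cap C(\overline U)$ is superharmonic in $U$ with $u\ge0$ on $\partial U$, then $u\ge0$ in $U$.

\subsection{Model manifolds}\label{sec:models}
Fix $N\ge2$. Let $d\theta^2$ be the standard metric of the unit sphere $\mathbb S^{N-1}$ and $\omega_N$ its total measure. Let $S$ be a smooth positive function on $(0,\infty)$ with $S(r)=\omega_Nr^{N-1}$ near $0$. The \emph{model with area function $S$} is $\mathbb R^N$ with the metric given in polar coordinates about the origin $o$ by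
\[
dr^2+\bigl(S(r)/\omega_N\bigr)^{2/(N-1)}\,d\theta^2 .
\]
The metric is Euclidean near $o$, hence smooth. A curve from $o$ to a point with coordinate $r$ has length at least $r$, with equality for the ray, so $\rho=r$; closed balls about $o$ are compact, and the model is complete. The sphere $\{\rho=r\}$ has area $S(r)$, so $V(r)=\int_0^rS$ and $\int F(\rho)\,d\mu=\int_0^\infty F(r)S(r)\,dr$. If $\int^\infty ds/S(s)<\infty$, the model is non-parabolic and
\begin{equation}\label{eq:modelG}
G(x,o)=\int_{\rho(x)}^\infty\frac{ds}{S(s)} .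
\end{equation}
This is standard, see \cite{Gri99}. Indeed, $\Delta u=(Su')'/S$ for radial $u$. The function $g_T(r)=\int_r^Tds/S(s)$ has $Sg_T'=-1$, so it is harmonic off $o$; it vanishes for $r=T$; and near $o$ it differs by a constant from the Euclidean fundamental solution, whose radial derivative is $-1/(\omega_Nr^{N-1})$. Hence $g_T$ is the Dirichlet Green function of $B(o,T)$, and \eqref{eq:modelG} follows as $T\to\infty$.

\section{The lower bound on an annulus}\label{sec:annulus}

\subsection{The flux identity}
On a model, $|\nabla G|\,S=1$: the flux of $-\nabla G$ through every sphere is $1$. The weak form of this statement holds on every manifold and is the only place where the normalization of $G$ enters. We state it also for $G_n$, for use in Section~\ref{sec:range}.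

\begin{lemma}\label{lem:flux}
Let $(U,u)$ be $(M,G)$ or $(\Omega_n,G_n)$, and let $\varphi$ be locally Lipschitz with compact support in $U$ and constant near $o$. Then $\int_U\langle\nabla u,\nabla\varphi\rangle\,d\mu=\varphi(o)$.
\end{lemma}

\begin{proof}
If $\varphi=0$ near $o$, its support is a compact subset of $U\setminus\{o\}$, where $u$ is smooth and harmonic, and \eqref{eq:parts} with $X=\nabla u$ shows that the integral is $0$. Now fix $\eta\in C_c^\infty(U)$ with $\eta=1$ near $o$. The vector field $u\nabla\eta$ is smooth with compact support in $U\setminus\{o\}$, so its divergence $\langle\nabla u,\nabla\eta\rangle+u\Delta\eta$ has integral $0$, and $\int\langle\nabla u,\nabla\eta\rangle=-\int u\Delta\eta=\eta(o)=1$. A general $\varphi$ is the sum of $\varphi(o)\eta$ and $\varphi-\varphi(o)\eta$, and the latter vanishes near $o$.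
\end{proof}

Fix $R>0$, write $A=A_R$, and let $A'=\{2R\le\rho\le3R\}\subset A$ be the middle third. Put
\[
\varphi=\min\bigl(1,(3-\rho/R)_+\bigr),\qquad \psi=\min\bigl(1,(\rho/R-1)_+,(4-\rho/R)_+\bigr).
\]
Both are $\frac1R$-Lipschitz, and both have compact support because $M$ is complete. The function $\varphi$ equals $1$ on $\{\rho\le2R\}$ and $0$ on $\{\rho\ge3R\}$, so $\nabla\varphi=0$ outside $A'$. The function $\psi$ equals $1$ on $A'$ and $0$ outside $A$, so $\nabla\psi=0$ a.e.\ outside $A$, and $\psi=0$ near $o$. Lemma~\ref{lem:flux} gives $1=\int\langle\nabla G,\nabla\varphi\rangle\le\frac1R\int_{A'}|\nabla G|$, that is,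
\begin{equation}\label{eq:flux}
\int_{A'}|\nabla G|\,d\mu\ge R .
\end{equation}
The gradient of $G$ cannot be small on $A'$. It remains to pass from $\nabla G$ to $G$, and for a harmonic function this is what a Caccioppoli inequality does.

\subsection{The case $\sigma=2$, $\alpha=4$}\label{sec:two}
All integrals below are finite, since $G$ is smooth on the compact set $\overline A\not\ni o$. Lemma~\ref{lem:flux} applied to $G\psi^2$, which vanishes near $o$, gives
\[
\int\psi^2|\nabla G|^2=-2\int\psi G\langle\nabla G,\nabla\psi\rangle\le2\Bigl(\int\psi^2|\nabla G|^2\Bigr)^{1/2}\Bigl(\int G^2|\nabla\psi|^2\Bigr)^{1/2},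
\]
so $\int_{A'}|\nabla G|^2\le\frac4{R^2}\int_AG^2$. With \eqref{eq:flux} and the Cauchy--Schwarz inequality,
\[
R^2\le\mu(A)\int_{A'}|\nabla G|^2\,d\mu\le\frac{4\mu(A)}{R^2}\int_AG^2\,d\mu,\qquad\text{that is,}\qquad\int_AG^2\,d\mu\ge\frac{R^4}{4\mu(A)} .
\]
This is Theorem~\ref{thm:annulus} for $\sigma=2$. If $V(r)\le cr^4\ln r$ for large $r$, which is \eqref{eq:log} for $\alpha=4$ and $x_0=o$, take $R=4^k$. Then $\mu(A)\le V(4^{k+1})\le256\,c\,R^4(k+1)\ln4$, the $k$-th annulus contributes at least $\bigl(1024\,c\,(k+1)\ln4\bigr)^{-1}$, and these disjoint contributions sum to infinity.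

For $\sigma\ge2$, H\"older's inequality bounds $\int_AG^2$ from above by a power of $\int_AG^\sigma$, and nothing else is needed. For $1<\sigma<2$, which corresponds to $\alpha>4$, H\"older's inequality points the wrong way. The remedy is to split $|\nabla G|=G^{(p-2)/2}|\nabla G|\cdot G^{(2-p)/2}$ before applying Cauchy--Schwarz. The first factor leads to the energy of $G^{p/2}$, which will be controlled by $\int_AG^p$, and the second to $\int_AG^{2-p}$. Both are controlled by $\int_AG^\sigma$ as soon as $p$ and $2-p$ lie in $[0,\sigma]$.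

\subsection{The general case}
\begin{lemma}[Weighted Caccioppoli inequality]\label{lem:cacc}
Let $p>1$ and let $\psi\ge0$ be Lipschitz with compact support in $M\setminus\{o\}$. Then
\[
\int\psi^2G^{p-2}|\nabla G|^2\,d\mu\le\frac4{(p-1)^2}\int G^p|\nabla\psi|^2\,d\mu .
\]
\end{lemma}

\begin{proof}
Since $G$ is smooth and positive on $M\setminus\{o\}$, the function $w=G^{p-1}\psi^2$ is locally Lipschitz with compact support there, and $\nabla w=(p-1)G^{p-2}\psi^2\nabla G+2\psi G^{p-1}\nabla\psi$. Let $E$ be the integral on the left; it is finite. Lemma~\ref{lem:flux} applied to $w$, the factorization $\psi G^{p-1}|\nabla G|\,|\nabla\psi|=\psi G^{(p-2)/2}|\nabla G|\cdot G^{p/2}|\nabla\psi|$ and the Cauchy--Schwarz inequality give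
\[
(p-1)E=-2\int\psi G^{p-1}\langle\nabla G,\nabla\psi\rangle\,d\mu\le2E^{1/2}\Bigl(\int G^p|\nabla\psi|^2\,d\mu\Bigr)^{1/2}.
\]
If $E>0$, divide by $(p-1)E^{1/2}$ and square.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:annulus}]
Let $p=\min(\sigma,2)$. Then $1<p\le\sigma$ and $0\le2-p<1<\sigma$. By \eqref{eq:flux}, the Cauchy--Schwarz inequality, the equality $\psi=1$ on $A'$, and Lemma~\ref{lem:cacc},
\[
R\le\Bigl(\int\psi^2G^{p-2}|\nabla G|^2\Bigr)^{1/2}\Bigl(\int_{A'}G^{2-p}\Bigr)^{1/2}\le\frac2{(p-1)R}\Bigl(\int_AG^p\Bigr)^{1/2}\Bigl(\int_AG^{2-p}\Bigr)^{1/2}.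
\]
Put $a=\int_AG^\sigma\,d\mu<\infty$. For $0\le q\le\sigma$, H\"older's inequality gives $\int_AG^q\le a^{q/\sigma}\mu(A)^{1-q/\sigma}$. For $q=p$ and $q=2-p$ the exponents of $a$ add up to $2/\sigma$ and those of $\mu(A)$ to $2-2/\sigma$, so
\[
\frac{(p-1)R^2}2\le a^{1/\sigma}\mu(A)^{1-1/\sigma}.
\]
Raise this to the power $\sigma$ and use $p-1=\min(\sigma-1,1)$.
\end{proof}

\begin{remark}\label{rem:hyp}
The exponents $p$ and $2-p$ have mean $1$, so both are at most $1$ only for $p=1$, where the energy term in the proof of Lemma~\ref{lem:cacc} disappears. This is why the argument needs $\sigma>1$. Completeness is needed as well: the open ball of radius $2$ about $o=0$ in $\mathbb R^3$ has bounded $V$, so it satisfies \eqref{eq:log}, while $G=\frac1{4\pi}\bigl(\frac1{|x|}-\frac12\bigr)$ is bounded on $B(o,1)^c$ and every positive power of it is integrable there.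
\end{remark}

\section{Summation over annuli}\label{sec:sum}

\begin{proof}[Proof of Theorem~\ref{thm:integral}]
Let $R_k=4^kR_0$. The sets $A_{R_k}=\{R_k\le\rho<R_{k+1}\}$, $k\ge0$, partition $B(o,R_0)^c$, and $\mu(A_{R_k})\le V(R_{k+1})$. Since $\sigma>1$, Theorem~\ref{thm:annulus} gives
\[
\int_{B(o,R_0)^c}G^\sigma\,d\mu\ge K_\sigma\sum_{k\ge0}\frac{R_k^{2\sigma}}{V(R_{k+1})^{\sigma-1}} .
\]
We compare the $k$-th term with the integral over $[R_{k+1},R_{k+2}]$, where $V(t)\ge V(R_{k+1})$:
\[
\int_{R_{k+1}}^{R_{k+2}}\frac{t^{2\sigma-1}}{V(t)^{\sigma-1}}\,dt\le\frac{R_{k+2}^{2\sigma}}{2\sigma\,V(R_{k+1})^{\sigma-1}}=\frac{16^{2\sigma}}{2\sigma}\cdot\frac{R_k^{2\sigma}}{V(R_{k+1})^{\sigma-1}} .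
\]
These intervals cover $[4R_0,\infty)$; sum over $k\ge0$. The last assertion is the case $R_0=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
First we move the volume bound from $x_0$ to $o$. For $r\ge\max(d(o,x_0),2)$ we have $B(o,r)\subset B(x_0,2r)$ and $\ln(2r)\le2\ln r$. So for large $r$,
\[
V(r)\le c\,(2r)^\alpha(\ln 2r)^{\frac{\alpha-2}2}\le c'r^\alpha(\ln r)^{\frac{\alpha-2}2},\qquad c'=2^{\alpha+\frac{\alpha-2}2}c .
\]
Let $\sigma=\frac\alpha{\alpha-2}>1$. By \eqref{eq:exponents} with $\beta=\frac{\alpha-2}2$, we get $t^{2\sigma-1}V(t)^{1-\sigma}\ge(c')^{1-\sigma}/(t\ln t)$ for large $t$. The right side is not integrable at infinity, and Theorem~\ref{thm:integral} applies.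
\end{proof}

The conclusion passes from $G$ to all positive superharmonic functions near infinity.

\begin{corollary}\label{cor:super}
Let $\sigma>1$, let $K\subset M$ be compact and let $u>0$ be a $C^2$ superharmonic function on $M\setminus K$. If $\int^\infty t^{2\sigma-1}V(t)^{1-\sigma}\,dt=\infty$, in particular under \eqref{eq:log} with $\sigma=\frac\alpha{\alpha-2}$, then $\int_{B(o,R)^c}u^\sigma\,d\mu=\infty$ for each $R$ with $K\subset B(o,R)$.
\end{corollary}

\begin{proof}
On the compact sphere $\{\rho=R\}$ both $u$ and $G$ are continuous and positive, so $Cu\ge G$ there for some $C>0$. Take $n$ with $\{\rho\le R\}\subset\Omega_n$ and let $U=\Omega_n\cap\{\rho>R\}$. The function $Cu-G_n$ is superharmonic in $U$ and continuous on $\overline U$. It is nonnegative on $\{\rho=R\}$, where $G_n\le G$, and on $\partial\Omega_n$, where $G_n=0$. By the minimum principle $Cu\ge G_n$ in $U$, and as $n\to\infty$,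
\begin{equation}\label{eq:comparison}
Cu\ge G\quad\text{on }B(o,R)^c .
\end{equation}
Apply Theorem~\ref{thm:integral} with $R_0=R$.
\end{proof}

\section{Volume bounds that do not force divergence}\label{sec:sharp}

The implication (i)$\Rightarrow$(ii) of Theorem~\ref{thm:sharp} follows from Theorem~\ref{thm:integral}, because $V\le f$ gives $V^{1-\sigma}\ge f^{1-\sigma}$. For the converse we assume that (i) fails and build a model with $V\le f$ and $G^\sigma$ integrable at infinity.

Taking $V=f$ is not possible in general, since $f$ may be discontinuous or constant on intervals. Smoothing alone does not help, because large volume does not make $G$ small: if $S=1$ on all the intervals $[2n,2n+1]$, $n\ge1$, then $\int^\infty ds/S=\infty$ however large $S$ is in between. One must exclude such necks. The condition $rS(r)\ge V(r)$, which says that $V(r)/r$ is nondecreasing, is enough.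

\begin{lemma}\label{lem:hardy}
Let $\sigma>1$ and $r_0>0$. Suppose that a model satisfies $rS(r)\ge V(r)$ for $r\ge r_0$ and $J=\int_{r_0}^\infty t^{2\sigma-1}V(t)^{1-\sigma}\,dt<\infty$. Then it is non-parabolic and $\int_{B(o,1)^c}G^\sigma\,d\mu<\infty$.
\end{lemma}

\begin{proof}
For $r\ge2r_0$, monotonicity of $V$ gives
\[
J\ge\int_{r/2}^rt^{2\sigma-1}V(t)^{1-\sigma}\,dt\ge\frac{1-4^{-\sigma}}{2\sigma}\,r^{2\sigma}V(r)^{1-\sigma}.
\]
So $V(r)\ge c\,r^{2\sigma/(\sigma-1)}$ with $c>0$, and $1/S(r)\le r/V(r)\le c^{-1}r^{-(\sigma+1)/(\sigma-1)}$. The last exponent is less than $-1$, so the model is non-parabolic and \eqref{eq:modelG} holds.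

The remaining estimate is a weighted Hardy inequality. We prove it for $g_T(r)=\int_r^Tds/S(s)$, $T>r_0$, so that all integrals are finite and no boundary term arises at infinity. Let $I_T=\int_{r_0}^Tg_T^\sigma S\,dr\in(0,\infty)$. Integrate by parts with $S=V'$, $g_T'=-1/S$ and $g_T(T)=0$, and drop the boundary term $-g_T(r_0)^\sigma V(r_0)\le0$. Then write $g_T^{\sigma-1}V/S=(g_T^\sigma S)^{(\sigma-1)/\sigma}\cdot(V^\sigma S^{1-2\sigma})^{1/\sigma}$ and apply H\"older's inequality:
\[
I_T\le\sigma\int_{r_0}^Tg_T^{\sigma-1}\frac VS\,dr\le\sigma\,I_T^{\frac{\sigma-1}\sigma}\Bigl(\int_{r_0}^TV^\sigma S^{1-2\sigma}\,dr\Bigr)^{\frac1\sigma}.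
\]
Hence $I_T\le\sigma^\sigma\int_{r_0}^TV^\sigma S^{1-2\sigma}\,dr$. Since $1/S\le r/V$, we have $V^\sigma S^{1-2\sigma}\le r^{2\sigma-1}V^{1-\sigma}$, so $I_T\le\sigma^\sigma J$. By monotone convergence $\int_{\{\rho\ge r_0\}}G^\sigma\,d\mu\le\sigma^\sigma J$. The set $\{1\le\rho\le r_0\}$ is compact and $G$ is bounded on it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Assume $\int^\infty t^{2\sigma-1}f(t)^{1-\sigma}\,dt<\infty$. We look for a volume of the order $r^2h(r)$ with $h$ nondecreasing, by taking $S$ proportional to $rh(r)$. Then $rS$ is at least about $2V$, and the factor $2$ absorbs the volume near $o$. The largest nondecreasing function below $f(r)/r^2$ is $\inf_{s\ge r}f(s)/s^2$; we use its dyadic version and must show that passing to it preserves the convergence of the integral.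

\emph{The minorant.} Put $f_j=f(2^j)$. As $f\le f_j$ on $[2^{j-1},2^j]$, the integral of $t^{2\sigma-1}f^{1-\sigma}$ over this interval is at least $\frac{1-4^{-\sigma}}{2\sigma}4^{j\sigma}f_j^{1-\sigma}$. Therefore
\begin{equation}\label{eq:sum}
\sum_{j\ge0}4^{j\sigma}f_j^{1-\sigma}<\infty .
\end{equation}
The terms are bounded, so $f_j\ge c\,4^{j\sigma/(\sigma-1)}$ and $4^{-j}f_j\ge c\,4^{j/(\sigma-1)}\to\infty$. Let $m_k=\inf_{j\ge k}4^{-j}f_j$ for $k\ge0$. This sequence is positive and nondecreasing, and $4^km_k\le f_k$. Moreover $m_{k-1}^{1-\sigma}=\sup_{j\ge k-1}(4^j/f_j)^{\sigma-1}\le\sum_{j\ge k-1}4^{j(\sigma-1)}f_j^{1-\sigma}$. Exchanging the order of summation and using $\sum_{k=1}^{j+1}4^k\le\frac{16}3\,4^j$ and \eqref{eq:sum}, we get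
\begin{equation}\label{eq:msum}
\sum_{k\ge1}4^km_{k-1}^{1-\sigma}\le\sum_{j\ge0}4^{j(\sigma-1)}f_j^{1-\sigma}\sum_{k=1}^{j+1}4^k\le\frac{16}3\sum_{j\ge0}4^{j\sigma}f_j^{1-\sigma}<\infty .
\end{equation}

\emph{The model.} Let $\chi:[0,1]\to[0,1]$ be smooth and nondecreasing, equal to $0$ near $0$ and to $1$ near $1$. For $k\ge1$ and $r\in[2^k,2^{k+1}]$ put $h(r)=m_{k-1}+(m_k-m_{k-1})\chi(2^{-k}r-1)$. Then $h$ is smooth, positive and nondecreasing on $[2,\infty)$, equal to $m_0$ near $2$, and $m_{k-1}\le h\le m_k$ on $[2^k,2^{k+1}]$. Fix any $N\ge2$. Let $S(r)=\omega_Nr^{N-1}$ for $r\le1$, $S(r)=\frac18rh(r)$ for $r\ge2$, and $S(r)=(1-\chi(r-1))\,\omega_Nr^{N-1}+\frac18\chi(r-1)\,m_0r$ for $1\le r\le2$. This $S$ is smooth and positive. By monotonicity of $h$,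
\begin{align}
V(r)&=V(2)+\tfrac18\int_2^rsh(s)\,ds\le V(2)+\tfrac1{16}r^2h(r)&&(r\ge2),\label{eq:up}\\
V(r)&\ge\tfrac18\int_{r/2}^rsh(s)\,ds\ge\tfrac3{64}\,r^2h(r/2)&&(r\ge4).\label{eq:down}
\end{align}

\emph{$V\le f$ for large $r$.} Let $r\in[2^k,2^{k+1}]$. By \eqref{eq:up}, $V(r)\le V(2)+\frac14\,4^km_k$. Since $4^km_k\to\infty$, for large $k$ this is at most $4^km_k\le f_k\le f(r)$.

\emph{$rS\ge V$ for large $r$.} Since $rS(r)=\frac18r^2h(r)$, \eqref{eq:up} reads $V(r)\le V(2)+\frac12rS(r)$, and $rS(r)\ge\frac18m_0r^2\ge2V(2)$ for large $r$.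

\emph{$J<\infty$.} Let $k\ge1$ and $r\in[2^{k+1},2^{k+2}]$. Then $r/2\ge2^k$, so $h(r/2)\ge m_{k-1}$, and \eqref{eq:down} gives $V(r)\ge\frac3{16}4^km_{k-1}$. Hence
\[
\int_{2^{k+1}}^{2^{k+2}}t^{2\sigma-1}V(t)^{1-\sigma}\,dt\le\frac{4^{(k+2)\sigma}}{2\sigma}\Bigl(\frac3{16}4^km_{k-1}\Bigr)^{1-\sigma}=C_\sigma\,4^km_{k-1}^{1-\sigma},
\]
and the sum over $k$ is finite by \eqref{eq:msum}.

By Lemma~\ref{lem:hardy} the model is non-parabolic with $\int_{B(o,1)^c}G^\sigma\,d\mu<\infty$, while $V\le f$ for large $r$. So (ii) fails.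

For the last assertion, $r^\alpha(\ln r)^\beta$ is increasing where $\ln r>|\beta|/\alpha$, so it agrees for large $r$ with a positive nondecreasing $f$. By \eqref{eq:exponents}, (i) holds if and only if $2\beta/(\alpha-2)\le1$.
\end{proof}

\begin{remark}
Monotonicity of $f$ is needed for (ii)$\Rightarrow$(i). Let $\sigma=\frac\alpha{\alpha-2}$, $f(n)=n^\alpha$ at positive integers $n$, and $f(r)=e^r$ otherwise. Then (i) fails, but $V\le f$ for large $r$ forces $V(r)\le(r+1)^\alpha$, and (ii) holds by Theorem~\ref{thm:conj}.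
\end{remark}

\section{The range $0\le\sigma\le1$}\label{sec:range}

For $\sigma<1$ the local argument is unavailable (Remark~\ref{rem:hyp}), but a global energy bound replaces the Caccioppoli inequality. On a model with $G=g(\rho)$ and $g(1)=m$, the identity $Sg'=-1$ gives
\[
\int_1^\infty g^{-\sigma}(g')^2S\,dr=-\int_1^\infty g^{-\sigma}g'\,dr=\int_0^mt^{-\sigma}\,dt,
\]
which is finite exactly when $\sigma<1$. In general we obtain such a bound by testing with a function of the Green function itself. A test function must have compact support, so we work with $G_n$, which vanishes on $\partial\Omega_n$; this is where the minimality of $G$ is used.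

\begin{proof}[Proof of Theorem~\ref{thm:range} for $0\le\sigma<1$]
A connected complete non-compact one-dimensional manifold is isometric to $\mathbb R$, which is parabolic. So $\dim M\ge2$ and $G_n\to\infty$ at $o$. Let $m=\max_{\{\rho=1\}}G$, fix $R\ge1$, and take $n$ with $\{\rho\le2R\}\subset\Omega_n$. The harmonic function $m-G_n$ is nonnegative on $\{\rho=1\}$ and on $\partial\Omega_n$, so by the minimum principle $G_n\le m$ on $\Omega_n\setminus B(o,1)$.

For $0<\varepsilon<m$ let $v=\bigl(\min(\max(G_n,\varepsilon),m)\bigr)^{1-\sigma}-\varepsilon^{1-\sigma}$. It is locally Lipschitz in $\Omega_n$, equal to the constant $m^{1-\sigma}-\varepsilon^{1-\sigma}$ near $o$, and zero near $\partial\Omega_n$, where $G_n<\varepsilon$. On the open set $\{\varepsilon<G_n<m\}$ we have $\nabla v=(1-\sigma)G_n^{-\sigma}\nabla G_n$. The rest of $\Omega_n$ consists of two level sets of $v$, on which $\nabla v=0$ a.e. Lemma~\ref{lem:flux} gives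
\[
(1-\sigma)\int_{\{\varepsilon<G_n<m\}}G_n^{-\sigma}|\nabla G_n|^2\,d\mu=m^{1-\sigma}-\varepsilon^{1-\sigma}\le m^{1-\sigma}.
\]
Let $\varepsilon\to0$ by monotone convergence. Since $0<G_n\le m$ on $\Omega_n\setminus B(o,1)$ and $\nabla G_n=0$ a.e.\ on $\{G_n=m\}$,
\begin{equation}\label{eq:energy}
\int_{\Omega_n\setminus B(o,1)}G_n^{-\sigma}|\nabla G_n|^2\,d\mu\le\frac{m^{1-\sigma}}{1-\sigma}.
\end{equation}

Let $D=\{R\le\rho<2R\}\subset\Omega_n\setminus B(o,1)$. The function $\varphi=\min(1,(2-\rho/R)_+)$ is $\frac1R$-Lipschitz with compact support in $\Omega_n$, equals $1$ near $o$, and has $\nabla\varphi=0$ a.e.\ outside $D$. By Lemma~\ref{lem:flux}, the splitting $|\nabla G_n|=G_n^{-\sigma/2}|\nabla G_n|\cdot G_n^{\sigma/2}$, the bound \eqref{eq:energy} and $G_n\le G$,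
\[
R\le\int_D|\nabla G_n|\,d\mu\le\Bigl(\frac{m^{1-\sigma}}{1-\sigma}\Bigr)^{1/2}\Bigl(\int_DG^\sigma\,d\mu\Bigr)^{1/2}.
\]
So $\int_{B(o,1)^c}G^\sigma\,d\mu\ge\int_DG^\sigma\,d\mu\ge(1-\sigma)m^{\sigma-1}R^2$ for every $R\ge1$. Let $R\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range} for $\sigma=1$]
On a non-parabolic model, \eqref{eq:modelG} and Tonelli's theorem give
\[
\int_{B(o,1)^c}G\,d\mu=\int_1^\infty S(r)\int_r^\infty\frac{ds}{S(s)}\,dr=\int_1^\infty\frac{V(s)-V(1)}{S(s)}\,ds .
\]
This is finite when the volume grows so fast that spheres dominate balls. Take $S(r)=3r^2e^{r^3}$ for $r\ge1$. Then $\int^\infty ds/S<\infty$, so the model is non-parabolic, and $V(s)-V(1)=e^{s^3}-e\le S(s)/(3s^2)$. Hence $\int_{B(o,1)^c}G\,d\mu\le\int_1^\infty\frac{ds}{3s^2}=\frac13$.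
\end{proof}

\begin{remark}
The same model shows that the decay $K_\sigma\to0$ as $\sigma\downarrow1$ is unavoidable. If Theorem~\ref{thm:annulus} holds on all manifolds with constants $K'_\sigma$, then letting $\sigma\downarrow1$ on a fixed annulus of this model gives $\limsup K'_\sigma\le R^{-2}\int_{A_R}G\,d\mu\le\frac1{3R^2}$ for every $R\ge1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gri99}
Grigor'yan, \emph{Bull. AMS} \textbf{36} (1999), 135--249.

\bibitem{GSV}
Alexander Grigor'yan, Yuhua Sun and Igor Verbitsky, \emph{Superlinear elliptic inequalities on manifolds}, arXiv:1810.03055 (2018).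

\end{thebibliography}
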